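\title{A quasisymmetric gluing of two hemispheres\\ that is not a quasiconformal sphere}

\begin{abstract}
Glue the two closed hemispheres of the round sphere along a homeomorphism $g$ of the equator and equip the result with the gluing distance. When $g$ is a conformal welding there is a canonical map $\Pi$ from the Riemann sphere onto the glued space, and $\Pi$ is conformal off the welding curve. We answer in the negative a question posed by Ikonen: there is a quasisymmetric $g$, with quasiconformal extension of dilatation arbitrarily close to $1$, for which $\Pi$ is a homeomorphism but the glued space is not quasiconformally equivalent to the sphere. In the example the paths joining two typical points of the seam form a family of positive modulus. We also show that, for quasisymmetric $g$, seam points of this kind are the only obstruction, and that $\Pi$ is $1$-quasiconformal when $g$ or $g^{-1}$ is absolutely continuous.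
\end{abstract}

\section{Introduction}\label{sec:intro}

Cut the round sphere along the equator and glue the hemispheres back together by a homeomorphism $g$ of the equator. The result can be given a geometry in two ways. The metric way measures the cost of traveling through the two hemispheres, each with its spherical distance, when crossing the seam is free. The conformal way, available when $g$ is a welding, maps the hemispheres conformally onto the two sides of a Jordan curve and so identifies the glued surface with the Riemann sphere. This paper is about whether the two geometries agree.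

\subsection{The glued space}
Let $\mathbb S^2\subset\mathbb R^3$ be the unit sphere with its great-circle distance $\sigma$ (the length distance induced by the Euclidean distance) and its standard conformal structure. Let $\mathbb S^1=\mathbb S^2\cap(\mathbb R^2\times\{0\})$ be the equator, and let $Z_1$ and $Z_2$ be the open southern and northern hemispheres. Points of $\mathbb S^1$ are written as angles $\theta\in\mathbb R/2\pi\mathbb Z$, and $|B|$ is the arclength measure of $B\subset\mathbb S^1$. For $a,b\in\mathbb S^1$ the distance $\sigma(a,b)$ is the length of the shorter arc between $a$ and $b$.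

Let $g\colon\mathbb S^1\to\mathbb S^1$ be an orientation-preserving homeomorphism. In the disjoint union of $\overline Z_1$ and $\overline Z_2$ identify $\theta\in\mathbb S^1\subset\overline Z_1$ with $g(\theta)\in\mathbb S^1\subset\overline Z_2$. This gives a set $Z$ with inclusions $\iota_j\colon\overline Z_j\to Z$. A \emph{chain} from $x$ to $y$ is a finite sequence $x=x_0,x_1,\dots,x_n=y$ in $Z$ together with \emph{links}: for each $i$ an index $j_i\in\{1,2\}$ and points $a_i,b_i\in\overline Z_{j_i}$ with $\iota_{j_i}(a_i)=x_{i-1}$ and $\iota_{j_i}(b_i)=x_i$. The \emph{cost} of the chain is $\sum_i\sigma(a_i,b_i)$, and $d(x,y)$ is the infimum of the costs of chains from $x$ to $y$. This is a pseudodistance. The \emph{glued space} $X=X_g$ is the metric space obtained from $Z$ by identifying points at distance zero; we keep the letters $d$ and $\iota_j$ for the induced distance and for the maps $\overline Z_j\to X$. The \emph{seam} is the set $\iota_1(\mathbb S^1)=\iota_2(\mathbb S^1)$, and $\iota_1(\theta)=\iota_2(g(\theta))$.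

Chains with one link show that $\iota_1$ and $\iota_2$ are $1$-Lipschitz, so $X$ is compact. A link that has an endpoint in $\iota_j(Z_j)$ is a link in $\overline Z_j$. Hence a chain that starts at $\iota_j(x)$, $x\in Z_j$, uses only links in $\overline Z_j$ until it reaches the seam, and by then it has cost at least $\sigma(x,\mathbb S^1)$. So every point outside $\iota_j(Z_j)$ is at distance at least $\sigma(x,\mathbb S^1)$ from $\iota_j(x)$, and for $x,y\in Z_j$
\begin{equation}\label{eq:offseam}
\min\{\sigma(x,y),\ \sigma(x,\mathbb S^1)+\sigma(y,\mathbb S^1)\}\le d(\iota_j(x),\iota_j(y))\le\sigma(x,y).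
\end{equation}
Thus $\iota_j|_{Z_j}$ is an injective local isometry onto an open subset of $X$, the space $X$ is the disjoint union of $\iota_1(Z_1)$, $\iota_2(Z_2)$ and the seam, and only seam points can be identified in passing from $Z$ to $X$. We normalize the Hausdorff measure $\mathcal H^2$ to be area on $\mathbb S^2$. (Another normalization multiplies all moduli below by one constant.) The seam is a $1$-Lipschitz image of a circle, so it is $\mathcal H^2$-null and $\mathcal H^2(X)=4\pi$.

\subsection{Welding}
The homeomorphism $g$ is a \emph{welding homeomorphism} if there are a Jordan curve $\mathcal C\subset\mathbb S^2$ and conformal maps $\phi_j\colon Z_j\to\Omega_j$ onto the two components of $\mathbb S^2\setminus\mathcal C$ such that $g=\phi_2^{-1}\circ\phi_1$ on $\mathbb S^1$; here $\phi_j$ is extended to a homeomorphism $\overline Z_j\to\overline\Omega_j$ by Carath\'eodory's theorem. We call $\mathcal C$ a \emph{welding curve} and $(\mathcal C,\phi_1,\phi_2)$ \emph{welding data} for $g$. The data define a map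
\[
\Pi\colon\mathbb S^2\to X,\qquad \Pi=\iota_j\circ\phi_j^{-1}\ \text{ on }\overline\Omega_j,\quad j=1,2 .
\]
The two formulas agree on $\mathcal C$ because $\phi_1=\phi_2\circ g$ on $\mathbb S^1$, so $\Pi$ is a continuous surjection. It maps $\mathcal C$ onto the seam, and on $\Omega_j$ it is a conformal map followed by an injective local isometry.

\subsection{Modulus, quasiconformality, quasisymmetry}
A \emph{path} is a continuous map from an interval. For a family $\Gamma$ of paths in a metric space $Y$, a Borel function $\rho\colon Y\to[0,\infty]$ is \emph{admissible} if $\int_\gamma\rho\,ds\ge1$ for every locally rectifiable $\gamma\in\Gamma$, and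
\[
\operatorname{Mod}\Gamma=\inf\Big\{\|\rho\|^2:\ \rho\text{ admissible for }\Gamma\Big\},\qquad \|\rho\|^2=\int_Y\rho^2\,d\mathcal H^2 .
\]
The modulus is large when $\Gamma$ contains many short paths side by side. A conformal map multiplies length by its conformal factor and area by the square of that factor, so it preserves modulus. A homeomorphism $\Phi\colon Y\to Y'$ is \emph{$K$-quasiconformal} if
\[
K^{-1}\operatorname{Mod}\Gamma\le\operatorname{Mod}\Phi(\Gamma)\le K\operatorname{Mod}\Gamma
\]
for every path family $\Gamma$ in $Y$; the case $K=1$ is the metric form of conformality. Finally, $g$ is a \emph{quasisymmetry} if there is a homeomorphism $\eta\colon[0,\infty)\to[0,\infty)$ such that $\sigma(x,y)\le t\,\sigma(x,z)$ implies $\sigma(g(x),g(y))\le\eta(t)\,\sigma(g(x),g(z))$ for all $x,y,z\in\mathbb S^1$.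

\subsection{The question and the results}
For a welding homeomorphism one may ask whether $\Pi$ is $1$-quasiconformal as soon as it is a homeomorphism. The problem posed in \cite{Ikonen} is whether this holds under the additional assumption of quasisymmetry.

\begin{quote}
\emph{Let $g$ be an orientation-preserving quasisymmetric welding homeomorphism of $\mathbb S^1$ with welding data $(\mathcal C,\phi_1,\phi_2)$. If $\Pi$ is a homeomorphism, is it $1$-quasiconformal?}
\end{quote}

The simplest cases suggest yes. For $g=\mathrm{id}$ every chain costs at least the spherical distance of its ends, and a great-circle arc cut at the equator realizes it, so $X$ is the round sphere and $\Pi$ is an isometry for $\phi_j=\mathrm{id}$. At the other extreme, if $g$ is singular (it maps a set of full length onto a set of length zero), the whole seam collapses to one point, as we shall see in Section~\ref{sec:seam}; the hypothesis that $\Pi$ be a homeomorphism excludes this. In general $\Pi$ is conformal off $\mathcal C$, the seam has area zero, and for quasisymmetric $g$ so has $\mathcal C$ (Section~\ref{sec:complement}). One expects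 a curve of area zero on both sides to be invisible to modulus. Nevertheless the answer is no.

\begin{theorem}\label{thm:main}
Let $K_0>1$ and $\kappa\in(0,1]$. There is an orientation-preserving quasisymmetric welding homeomorphism $g$ of $\mathbb S^1$ with the following properties.
\begin{enumerate}
\item[(1)] $g$ has a $K_0$-quasiconformal extension to $\overline Z_2$, and $g$ has a welding curve that is the image of $\mathbb S^1$ under a $K_0$-quasiconformal self-map of $\mathbb S^2$.
\item[(2)] For every choice of welding data, $\Pi$ is a homeomorphism.
\item[(3)] There is a set $A\subset\mathbb S^1$ with $|A|\ge2\pi-\frac23$ such that for all distinct $p,q\in A$ the family of all paths in $X_g$ joining $\iota_1(p)$ and $\iota_1(q)$ has modulus at least $\kappa^{-2}$.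
\end{enumerate}
Consequently no homeomorphism between $\mathbb S^2$ and $X_g$ is $K$-quasiconformal for any $K<\infty$. In particular $\Pi$ is not.
\end{theorem}

The parameters are independent: the dilatation in (1) may be as close to $1$, and the bound in (3) as large, as we please. The following complement is not needed for Theorem~\ref{thm:main}; it locates the obstruction exactly. For $x\in X$ let $\Gamma_x$ be the family of nonconstant paths through $x$.

\begin{theorem}\label{thm:complement}
Let $g$ be an orientation-preserving quasisymmetry of $\mathbb S^1$ and let $(\mathcal C,\phi_1,\phi_2)$ be any welding data for $g$.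
\begin{enumerate}
\item[(i)] If $\Pi$ is a homeomorphism, then $\operatorname{Mod}\Gamma\le\operatorname{Mod}\Pi(\Gamma)$ for every path family $\Gamma$ in $\mathbb S^2$.
\item[(ii)] If $\Pi$ is a homeomorphism, the following are equivalent: \textup{(a)} $\Pi$ is $1$-quasiconformal; \textup{(b)} $X_g$ is $K$-quasiconformally homeomorphic to $\mathbb S^2$ for some $K$; \textup{(c)} $\operatorname{Mod}\Gamma_x=0$ for every seam point $x$; \textup{(d)} $\operatorname{Mod}\Gamma_{\iota_1(\theta)}=0$ for $|\cdot|$-almost every $\theta\in\mathbb S^1$.
\item[(iii)] If $g$ or $g^{-1}$ is absolutely continuous, then $\Pi$ is a $1$-quasiconformal homeomorphism.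
\end{enumerate}
\end{theorem}

The idea of Theorem~\ref{thm:main} is to stay as close to the collapsed case as injectivity allows. We make $g$ singular except on a dense family of very short arcs $T_m$, where it is affine. Travel along the seam is then free outside $T=\bigcup_mT_m$, yet every arc of the seam has positive length, so nothing collapses. A path from $\iota_1(p)$ to $\iota_1(q)$ runs along the seam and goes around each $T_m$ on a half circle, and because $T_m$ is so short there are so many half circles to choose from that the total modulus is positive. Section~\ref{sec:tools} collects the standard tools, Section~\ref{sec:seam} computes the distance on the seam, and Section~\ref{sec:model} works out the case of two arcs. Sections~\ref{sec:Mcond}--\ref{sec:path} prove Theorem~\ref{thm:main}, and Section~\ref{sec:complement} proves Theorem~\ref{thm:complement}.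

\section{Length, modulus and quasiconformal maps}\label{sec:tools}

\subsection{Length measure}
Let $\alpha\colon I\to Y$ be a locally rectifiable path. Its \emph{length measure} $s_\alpha$ is the Borel measure on $I$ with $s_\alpha([a,b])=\ell(\alpha|_{[a,b]})$, the length of the subpath; it has no atoms. On a compact subinterval $[a,b]$ the function $t\mapsto\ell(\alpha|_{[a,t]})$ pushes $s_\alpha$ forward to Lebesgue measure, and $\alpha$ factors through it and the arclength parametrization. Hence $\int_\alpha\rho\,ds=\int_I\rho\circ\alpha\,ds_\alpha$ for Borel $\rho\ge0$. All our estimates of line integrals come from the following observation.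

\begin{lemma}\label{lem:dom}
Let $\alpha\colon I\to Y$ be a path and $\mu$ a Borel measure on $I$ without atoms and finite on compact subintervals. If $d_Y(\alpha(s),\alpha(t))\le\mu([s,t])$ for all $s<t$ in $I$, then $\alpha$ is locally rectifiable, $s_\alpha\le\mu$, and $\int_\alpha\rho\,ds\le\int_I\rho\circ\alpha\,d\mu$ for Borel $\rho\ge0$.
\end{lemma}

\begin{proof}
Summing over a partition of $[a,b]$ and using that $\mu$ has no atoms gives $\ell(\alpha|_{[a,b]})\le\mu([a,b])$. So $s_\alpha\le\mu$ on intervals, hence on relatively open sets, hence on Borel sets by outer regularity of $\mu$.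
\end{proof}

The measure $\mathcal H^1$ is normalized by $\mathcal H^1(S)=\lim_{\varepsilon\to0}\inf\sum_i\operatorname{diam}S_i$, the infimum over covers of $S$ by sets of diameter less than $\varepsilon$. It does not increase under $1$-Lipschitz maps, and the image of a path has $\mathcal H^1$-measure at most the length of the path.

\subsection{Families of modulus zero}
A property holds for \emph{almost every} (a.e.) path if it fails only on a family of modulus zero. A path is \emph{compact} if its interval is. We use these facts.
\begin{itemize}
\item[(M1)] Modulus is monotone and countably subadditive. In particular, if $\int_\gamma\rho\,ds\ge1$ for a.e.\ $\gamma\in\Gamma$, then $\operatorname{Mod}\Gamma\le\|\rho\|^2$. Almost every path is locally rectifiable, since $\rho=0$ is admissible for the others.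
\item[(M2)] If every path of $\Gamma$ has a subpath in $\Gamma'$, then $\operatorname{Mod}\Gamma\le\operatorname{Mod}\Gamma'$. So a property of a.e.\ compact path holds, for a.e.\ path, on all its compact subpaths.
\item[(M3)] If $\|\rho\|<\infty$, then $\int_\gamma\rho\,ds<\infty$ for a.e.\ path, since $\varepsilon\rho$ is admissible for the exceptions for every $\varepsilon>0$. If $S$ is a Borel set with $\mathcal H^2(S)=0$, then $\int_\gamma\mathbf 1_S\,ds=0$ for a.e.\ path: apply the first statement to $\infty\cdot\mathbf 1_S$.
\end{itemize}

The property of the round sphere that fails in the example is the following.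

\begin{lemma}\label{lem:point}
For $x_0\in\mathbb S^2$ the family of nonconstant paths in $\mathbb S^2$ through $x_0$ has modulus zero.
\end{lemma}

\begin{proof}
Let $r=\sigma(\cdot,x_0)$ and $\rho=(r\log(1/r))^{-1}\mathbf 1_{\{0<r<1/2\}}$. In polar coordinates $\|\rho\|^2\le\int_0^{1/2}2\pi\,(r\log^2(1/r))^{-1}dr=2\pi/\log2$. By (M3) it suffices to show that $\int_\gamma\rho\,ds=\infty$ for every nonconstant locally rectifiable $\gamma$ through $x_0$. Pass to a subpath, parametrized by arclength on $[0,L]$, from $x_0$ to another point, and let $0<\varepsilon<r_1<\min\{\frac12,r(\gamma(L))\}$. Let $b$ be the first time with $r(\gamma(b))=r_1$ and $a$ the last time before $b$ with $r(\gamma(a))=\varepsilon$. On $[a,b]$ we have $\varepsilon\le r\circ\gamma\le r_1$, and $r\circ\gamma$ is $1$-Lipschitz, so $\log\log(1/(r\circ\gamma))$ is Lipschitz with derivative bounded in absolute value by $\rho\circ\gamma$. Hence $\int_\gamma\rho\,ds\ge\log\log(1/\varepsilon)-\log\log(1/r_1)$, which tends to $\infty$ as $\varepsilon\to0$.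
\end{proof}

\subsection{Quasiconformal maps of the sphere}
Let $\Phi\colon U\to U'$ be an orientation-preserving homeomorphism between domains of $\mathbb S^2$. Write $|D\Phi|$ for a Borel representative of the operator norm of its differential and $J_\Phi$ for its Jacobian, both in the spherical metric. We recall the textbook facts that we need.
\begin{itemize}
\item[(Q1)] $\Phi$ is $K$-quasiconformal if and only if $\Phi\in W^{1,2}_{\mathrm{loc}}$ and $|D\Phi|^2\le KJ_\Phi$ almost everywhere, that is, its Beltrami coefficient has modulus at most $\frac{K-1}{K+1}$. Then $\Phi$ and $\Phi^{-1}$ map null sets to null sets, and $\int_U(u\circ\Phi)J_\Phi\,d\mathcal H^2=\int_{U'}u\,d\mathcal H^2$ for Borel $u\ge0$. In particular $\||D\Phi|\|^2\le4\pi K$.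
\item[(Q2)] (Measurable Riemann mapping theorem.) A measurable Beltrami coefficient on $\mathbb S^2$ of modulus at most $\frac{K-1}{K+1}$ is the coefficient of a $K$-quasiconformal self-map of $\mathbb S^2$. If $\Phi_1,\Phi_2$ are quasiconformal on $U$ with the same coefficient, then $\Phi_2\circ\Phi_1^{-1}$ is conformal.
\item[(Q3)] (Removability.) If $\Phi$ is $K$-quasiconformal off a point or off a circle, it is $K$-quasiconformal.
\item[(Q4)] If $\Phi$ is quasiconformal, then a.e.\ compact path $\beta$ in $U$ is \emph{good for $\Phi$}: it is rectifiable, $\int_\beta|D\Phi|\,ds<\infty$, and $\sigma(\Phi(\beta(s)),\Phi(\beta(t)))\le\int_{\beta|[s,t]}|D\Phi|\,ds$ for all $s<t$. By Lemma~\ref{lem:dom}, $s_{\Phi\circ\beta}\le(|D\Phi|\circ\beta)\,s_\beta$ for such $\beta$.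
\end{itemize}
Fact (Q4) follows by applying Fuglede's lemma (if $\|\rho_i\|\to0$, then along a subsequence $\int_\beta\rho_i\,ds\to0$ for a.e.\ $\beta$) to local smooth approximations of the continuous $W^{1,2}$ map $\Phi$. A \emph{$K$-quasiconformal extension of $g$ to $\overline Z_2$} is a self-homeomorphism of $\overline Z_2$ that equals $g$ on $\mathbb S^1$ and is $K$-quasiconformal in $Z_2$.

\section{The distance along the seam}\label{sec:seam}

If $g$ is smooth, a short step $d\theta$ along the seam costs $d\theta$ in the southern hemisphere and $g'(\theta)\,d\theta$ in the northern one, so the seam should carry the length element $\min(1,g')\,d\theta$. This remains true for every $g$, and the singular part of $g$ contributes nothing.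

Let $\lambda(B)=|g(B)|$ for Borel $B\subset\mathbb S^1$; this is a Borel measure without atoms and of total mass $2\pi$. Write its Lebesgue decomposition as $\lambda=w\,d\theta+\lambda^{s}$, where $w\ge0$ is Borel and $\lambda^s$ is carried by a Borel set $S_0$ with $|S_0|=0$. Put
\[
\nu=\min(1,w)\,d\theta ,
\]
so that $\nu\le|\cdot|$ and $\nu\le\lambda$. For $x,y\in\mathbb S^1$ let $d_\nu(x,y)$ be the smaller of the $\nu$-measures of the two closed arcs between $x$ and $y$.

\begin{proposition}\label{prop:seam}
Let $g$ be an orientation-preserving homeomorphism of $\mathbb S^1$.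
\begin{enumerate}
\item[(a)] $d(\iota_1(x),\iota_1(y))=d_\nu(x,y)$ for all $x,y\in\mathbb S^1$.
\item[(b)] If $g$ is a welding homeomorphism, then for any welding data $\Pi$ is a homeomorphism if and only if $\nu(I)>0$ for every nondegenerate arc $I$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Lower bound in \textup{(a)}.} The function $d_\nu$ satisfies the triangle inequality, because the union of an arc between $x$ and $y$ and an arc between $y$ and $z$ is connected and so contains an arc between $x$ and $z$. Moreover $\sigma(x,y)\ge d_\nu(x,y)$ and $\sigma(g(x),g(y))\ge d_\nu(x,y)$, because the left sides equal $|I|$, respectively $|g(I)|=\lambda(I)$, for some arc $I$ between $x$ and $y$.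

Take a chain between two seam points and consider two consecutive visits $\iota_1(x')$, $\iota_1(y')$ to the seam. Either they are joined by a single link, or the points between them lie in one set $\iota_j(Z_j)$, since no link joins $\iota_1(Z_1)$ to $\iota_2(Z_2)$. In both cases all links between the two visits lie in one $\overline Z_j$, and by the triangle inequality for $\sigma$ they cost at least $\sigma(x',y')$ if $j=1$ and $\sigma(g(x'),g(y'))$ if $j=2$, hence at least $d_\nu(x',y')$. Summing over consecutive visits gives $d\ge d_\nu$.

\emph{Upper bound in \textup{(a)}.} Let $I=[\theta,\theta']$ with $\theta<\theta'<\theta+2\pi$. We show $d(\iota_1(\theta),\iota_1(\theta'))\le\nu(I)$. Let $B_1=\{w\ge1\}\cup S_0$ and $B_2=\mathbb S^1\setminus B_1$. Then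
\[
|I\cap B_1|+\lambda(I\cap B_2)=|I\cap\{w\ge1\}|+\int_{I\cap\{w<1\}}w\,d\theta=\nu(I).
\]
We would like to cross $B_1$ in the south and $B_2$ in the north, and we must do so with finitely many links. Let $\varepsilon>0$ and choose an open set $U$ with $B_1\cap(\theta,\theta')\subset U\subset(\theta,\theta')$ and $|U|\le|I\cap B_1|+\varepsilon$. Let $U_1,U_2,\dots$ be the components of $U$ and choose $k$ with $\lambda(\bigcup_{i>k}U_i)<\varepsilon$. The set $I\setminus(U_1\cup\dots\cup U_k)$ is a finite union of disjoint closed, possibly degenerate, arcs $V_j$, all contained in $\{\theta,\theta'\}\cup(I\cap B_2)\cup\bigcup_{i>k}U_i$. Hence $\sum_j\lambda(V_j)\le\lambda(I\cap B_2)+\varepsilon$. Travel from $\iota_1(\theta)$ to $\iota_1(\theta')$ with one link in $\overline Z_1$ across each $\overline{U_i}$, $i\le k$, at cost at most $|U_i|$, and one link in $\overline Z_2$ across each $V_j$, at cost at most $|g(V_j)|=\lambda(V_j)$. The total cost is at most $\nu(I)+2\varepsilon$.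

(b) If $\nu(I)=0$ for a nondegenerate arc, we may shrink it to a closed arc with endpoints $x\ne y$; then $\iota_1(x)=\iota_1(y)$ by (a), and $\Pi(\phi_1(x))=\Pi(\phi_1(y))$. If all nondegenerate arcs have positive $\nu$-measure, $\iota_1$ is injective on $\mathbb S^1$ by (a), so $\Pi$ is injective on $\mathcal C$. It is injective on $\Omega_1$ and $\Omega_2$ by \eqref{eq:offseam}, and the images of $\mathcal C,\Omega_1,\Omega_2$ are disjoint. A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism.
\end{proof}

If $g$ is singular, then $w=0$ almost everywhere and the seam is a single point. If $g^{-1}$ is absolutely continuous, then $w>0$ almost everywhere, as we check in Section~\ref{sec:complement}, and this is the setting of Theorem~\ref{thm:complement}(iii). Between these cases there is much room: by (b), $\Pi$ is a homeomorphism as soon as $\{w>0\}$ meets every arc in positive length, and such a set can have very small total length. The example of Theorem~\ref{thm:main} lives in this gap.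

\section{A model: two arcs}\label{sec:model}

The one computation behind the lower bound for modulus concerns half circles centered on the equator. For $c\in\mathbb S^1$ and $0<s<\pi/2$ let
\[
\Sigma_s(c)=\{z\in Z_1:\sigma(z,c)=s\}.
\]
The circle $\{\sigma(\cdot,c)=s\}$ has length $2\pi\sin s$ and is symmetric in the equatorial plane, so $\Sigma_s(c)$ is an open half circle of length $\pi\sin s$ with endpoints $c\pm s\in\mathbb S^1$.

\begin{lemma}\label{lem:half}
Let $c\in\mathbb S^1$, $0<t<R<\pi/2$, and let $\rho_1\colon Z_1\to[0,\infty]$ be Borel with $\|\rho_1\|<\infty$. There is $s\in[t,R]$ with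
\[
\int_{\Sigma_s(c)}\rho_1\,d\mathcal H^1\le\|\rho_1\|\Big(\frac{\pi}{\log(R/t)}\Big)^{1/2}.
\]
\end{lemma}

\begin{proof}
Let $W=\{z\in Z_1:t<\sigma(z,c)<R\}$. By polar coordinates about $c$ and the Cauchy--Schwarz inequality,
\begin{align*}
\int_t^R\Big(\int_{\Sigma_s(c)}\rho_1\,d\mathcal H^1\Big)\frac{ds}{s}
&=\int_W\frac{\rho_1(z)}{\sigma(z,c)}\,d\mathcal H^2(z)\\
&\le\|\rho_1\|\Big(\int_t^R\frac{\pi\sin s}{s^2}\,ds\Big)^{1/2}\le\|\rho_1\|\big(\pi\log(R/t)\big)^{1/2}.
\end{align*}
The measure $ds/s$ has mass $\log(R/t)$ on $[t,R]$, and some $s$ does no worse than the average.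
\end{proof}

\begin{example}\label{ex:two}
Let $T_1,T_2$ be arcs of length $t<\pi/2$ centered at $c$ and $c+\pi$, and suppose that $w>0$ on $T_1\cup T_2$ and $w=0$ almost everywhere else. (The construction of Section~\ref{sec:construction}, run with two antipodal cylinders in place of the sequence $T_m$, gives a quasisymmetric $g$ of this kind.) By Proposition~\ref{prop:seam}(a) the arcs $[c+\frac t2,c+\pi-\frac t2]$ and $[c-\pi+\frac t2,c-\frac t2]$ collapse to points $x_+$ and $x_-$, and $d(x_+,x_-)=\min\{\nu(T_1),\nu(T_2)\}>0$. Fix $R\in(t,\pi/2)$. For $s\in[t,R]$ the closed half circle $\overline{\Sigma_s(c)}$ goes around $T_1$, and $\iota_1$ maps it to a rectifiable path from $x_-$ to $x_+$, along which a Borel function $\rho\ge0$ on $X$ has integral $\int_{\Sigma_s(c)}\rho\circ\iota_1\,d\mathcal H^1$. If $\rho$ is admissible for the paths joining $x_-$ and $x_+$ and $\|\rho\|<\infty$, Lemma~\ref{lem:half} gives $1\le\|\rho\|(\pi/\log(R/t))^{1/2}$. So this family has modulus at least $\frac1\pi\log(R/t)>0$, whereas in $\mathbb S^2$ the paths joining two distinct points have modulus zero.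
\end{example}

In the example $\Pi$ is not injective, and this must be repaired by inserting arcs $T_m$ densely. The lesson of the example is that a short arc is cheap to bypass: going around an arc of length $t_m$ within distance $R_m$ adds at most $\|\rho\|(\pi/\log(R_m/t_m))^{1/2}$ to the $\rho$-length of a path. The half annuli in which the detours are chosen overlap, so we simply add these bounds, and we make the arcs so short that the sum is at most $\kappa\|\rho\|$. Three difficulties appear. The map $g$ must switch between affine and singular behavior infinitely often and remain quasisymmetric (Section~\ref{sec:construction}). The half circles cross and nest, and must be combined into a single path. And between the detours the path moves along the seam on a nowhere dense set, which must carry no length (Section~\ref{sec:path}).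

\section{The $M$-condition}\label{sec:Mcond}

Quasisymmetry and the quasiconformal extension both reduce to one inequality. Let $\tilde g\colon\mathbb R\to\mathbb R$ be a lift of $g$: an increasing homeomorphism with $\tilde g(x+2\pi)=\tilde g(x)+2\pi$. Comparing $L\ge0$ with the neighboring multiples of $2\pi$ gives
\begin{equation}\label{eq:period}
L-2\pi\le\tilde g(x+L)-\tilde g(x)\le L+2\pi .
\end{equation}
We say that $\tilde g$ satisfies the \emph{$M$-condition}, $M\ge1$, if
\[
M^{-1}\le\frac{\tilde g(x+\ell)-\tilde g(x)}{\tilde g(x)-\tilde g(x-\ell)}\le M\qquad\text{for all }x\in\mathbb R,\ \ell>0 .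
\]

\begin{lemma}\label{lem:qs}
$g$ is a quasisymmetry if and only if $\tilde g$ satisfies the $M$-condition for some $M$.
\end{lemma}

\begin{proof}
For fixed $x$ put $L^+(r)=\tilde g(x+r)-\tilde g(x)$ and $L^-(r)=\tilde g(x)-\tilde g(x-r)$.

Assume the $M$-condition. Then $L^\pm(r)\le ML^\mp(r)$. The increment $L^\pm(2r)-L^\pm(r)$ belongs to an interval adjacent to the one defining $L^\pm(r)$, so it lies between $M^{-1}L^\pm(r)$ and $ML^\pm(r)$. Hence $L^\pm(2^kr)\le C_kL^\pm(r)$ for $k\in\mathbb Z$, where $C_k=(1+M)^k$ for $k\ge0$ and $C_k=(\frac M{1+M})^{|k|}$ for $k<0$.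

Let $a=\sigma(x,y)$ and $b=\sigma(x,z)$ with $a\le tb$. If $b=0$ or $t=0$, then $y=x$ and there is nothing to prove. Let $e,e'\in\{+,-\}$ be the sides of $x$ on which shortest arcs to $y$ and $z$ lie. Then $\sigma(g(x),g(y))\le L^e(a)$. The arc of length $b\le\pi$ from $x$ to $z$ has image of length $L^{e'}(b)$, and the complementary arc contains the arc of length $b$ on the other side of $x$, whose image has length at least $M^{-1}L^{e'}(b)$. So $\sigma(g(x),g(z))\ge M^{-1}L^{e'}(b)$. With $k=\lceil\log_2t\rceil$ we have $a\le2^kb$ and
\[
\sigma(g(x),g(y))\le C_kL^e(b)\le MC_kL^{e'}(b)\le\psi(t)\,\sigma(g(x),g(z)),\qquad\psi(t)=M^2C_{\lceil\log_2t\rceil}.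
\]
The function $\psi$ is nondecreasing and tends to $0$ as $t\to0$. So $\eta(t)=t+\int_1^2\psi(tu)\,du=t+t^{-1}\int_t^{2t}\psi(u)\,du$, $\eta(0)=0$, is continuous, strictly increasing, unbounded, and $\eta\ge\psi$.

Conversely, let $g$ be a quasisymmetry with function $\eta$. Choose $\ell_0\in(0,\pi]$ with $\tilde g(x+\ell_0)-\tilde g(x)\le\pi$ for all $x$, and let $c_0>0$ be the minimum of this periodic function of $x$. For $\ell\le\ell_0$ we have $L^\pm(\ell)=\sigma(g(x),g(x\pm\ell))$ and $\sigma(x,x+\ell)=\sigma(x,x-\ell)$, so $L^\pm(\ell)\le\eta(1)L^\mp(\ell)$. For $\ell\ge\ell_0$, \eqref{eq:period} gives $\max\{c_0,\ell-2\pi\}\le L^\pm(\ell)\le\ell+2\pi$, so the ratios are at most $6\pi/c_0$ if $\ell\le4\pi$ and at most $3$ if $\ell\ge4\pi$.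
\end{proof}

\begin{lemma}\label{lem:ext}
If $\tilde g$ satisfies the $M$-condition, then $g$ has an $M^2$-quasiconformal extension $G$ to $\overline Z_2$, and $g$ is a welding homeomorphism with a welding curve $f(\mathbb S^1)$, where $f$ is an $M^2$-quasiconformal self-map of $\mathbb S^2$.
\end{lemma}

\begin{proof}
By the theorem of Beurling and Ahlfors \cite{BA}, for a suitable $r>0$ the formula
\[
\widetilde G(x+iy)=\tfrac12(a_++a_-)+\tfrac{ir}2(a_+-a_-),\qquad a_\pm=\int_0^1\tilde g(x\pm ty)\,dt ,
\]
defines a self-homeomorphism of the closed upper half-plane that equals $\tilde g$ on $\mathbb R$ and is $M^2$-quasiconformal in the open half-plane. The formula shows that $\widetilde G(z+2\pi)=\widetilde G(z)+2\pi$, so $\widetilde G$ descends under $z\mapsto e^{iz}$ to a self-homeomorphism of the closed unit disk punctured at $0$. By \eqref{eq:period}, $a_+-a_-\ge\int_0^1(2ty-2\pi)\,dt=y-2\pi$, so $\operatorname{Im}\widetilde G\to\infty$ uniformly as $y\to\infty$, and the descended map extends continuously by $0\mapsto0$. By (Q3) it is $M^2$-quasiconformal in the open disk. Stereographic projection from the south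 pole maps $\overline Z_2$ onto the closed disk, preserves angles, and is the identity on $\mathbb S^1$; conjugating by it gives $G$.

By (Q2) there is an $M^2$-quasiconformal $f\colon\mathbb S^2\to\mathbb S^2$ whose Beltrami coefficient is that of $G$ on $Z_2$ and $0$ on $Z_1$. Then $\phi_1=f|_{\overline Z_1}$ and $\phi_2=f\circ G^{-1}$ are conformal in $Z_1$ and $Z_2$, with images the two components of $\mathbb S^2\setminus f(\mathbb S^1)$, and $\phi_2\circ g=f=\phi_1$ on $\mathbb S^1$.
\end{proof}

\section{Construction of $g$}\label{sec:construction}

Fix $K_0>1$ and $\kappa\in(0,1]$. We construct the measure $\lambda$ and recover $g$ as its distribution function. The \emph{cylinders of generation $n\ge0$} are the half-open arcs $[2\pi k4^{-n},2\pi(k+1)4^{-n})$, $0\le k<4^n$. Each has four \emph{children} of the next generation, numbered $0,1,2,3$ in increasing order. Two cylinders are nested or disjoint, and every nondegenerate arc contains a cylinder.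

\subsection{The arcs $T_m$}
Put $R_m=4^{-m}$ for $m\ge1$ and enumerate all cylinders as $Q_1,Q_2,\dots$. Proceed by induction on $m$. If $Q_m\subset\bigcup_{i<m}T_i$, there is no $T_m$. Otherwise $Q_m\setminus\bigcup_{i<m}T_i$ is a nonempty finite union of cylinders, and we choose in it a cylinder $T_m$ whose length $t_m$ is so small that
\begin{equation}\label{eq:short}
\log(R_m/t_m)\ge\pi\,4^m\kappa^{-2}.
\end{equation}
Sums and unions over $m$ run over those $m$ for which $T_m$ exists. The $T_m$ are disjoint. Let $T=\bigcup_mT_m$ and $N=\mathbb S^1\setminus T$. Each $Q_m$ contains $T_m$ or is covered by finitely many $T_i$, so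
\begin{equation}\label{eq:dense}
\text{every nondegenerate arc meets some $T_m$ in a set of positive length.}
\end{equation}

\subsection{The measure}
Let $\delta\in(0,1)$, to be fixed below. For a cylinder $Q$ let $\delta_Q=0$ if $Q$ is contained in some $T_m$ and $\delta_Q=\delta$ otherwise. Define $\lambda$ on cylinders by $\lambda(\mathbb S^1)=2\pi$ and by giving the children $0,1,2,3$ of $Q$ the masses
\begin{equation}\label{eq:weights}
\tfrac14\lambda(Q)\cdot(1,\ 1+\delta_Q,\ 1-\delta_Q,\ 1).
\end{equation}
The masses are positive, those of the children add up to that of the parent, and in generation $n$ they are at most $2\pi2^{-n}$. The function $\theta\mapsto\lambda([0,\theta))$, defined at first on the endpoints of cylinders, changes by at most $4\pi2^{-n}$ between points at distance at most $2\pi4^{-n}$, since these lie in the closure of the union of two neighboring cylinders. So it extends to a continuous function, which is strictly increasing because every interval contains a cylinder. Hence $\lambda$ extends to a Borel measure without atoms, and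
\[
g(\theta)=\lambda([0,\theta)),\qquad0\le\theta<2\pi,
\]
is an orientation-preserving homeomorphism of $\mathbb S^1$. The Borel measures $\lambda$ and $B\mapsto|g(B)|$ agree on arcs, hence everywhere, so the notation is that of Section~\ref{sec:seam}.

\begin{remark}\label{rem:weights}
The middle weights $1\pm\delta$ make $\lambda$ singular; the outer weights $1$ keep it doubling. In base $2$ with weights $(1+\delta,1-\delta)$, the two cylinders of generation $n$ adjacent to the point $\pi$ would have mass ratio $(\frac{1+\delta}{1-\delta})^{n-2}$, which is unbounded. In base $3$ the symmetric weights $(1-\delta,1+2\delta,1-\delta)$ avoid this for constant $\delta$; but if $\delta_Q=0$ on one side of a point and $\delta_Q=\delta$ on the other, each generation changes the ratio by the factor $1-\delta$. With outer weights $1$ the value of $\delta_Q$ can be switched at will.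
\end{remark}

\subsection{The density of $\lambda$}

\begin{lemma}\label{lem:density}
We have $w=\lambda(T_m)/t_m>0$ a.e.\ on $T_m$ and $w=0$ a.e.\ on $N$. Consequently $\nu(I)>0$ for every nondegenerate arc $I$, and
\begin{equation}\label{eq:free}
d(\iota_1(\theta),\iota_1(\theta'))\le|[\theta,\theta']\cap T|\qquad\text{for }\theta<\theta'<\theta+2\pi .
\end{equation}
\end{lemma}

\begin{proof}
Inside $T_m$ all $\delta_Q$ vanish, so mass is divided equally and $\lambda=(\lambda(T_m)/t_m)\,d\theta$ on $T_m$. It remains to show that $\lambda|_N$ is singular; uniqueness of the Lebesgue decomposition then gives $w$.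

Let $\lambda_0$ be the measure defined by \eqref{eq:weights} with $\delta_Q=\delta$ for all $Q$. A cylinder that meets $N$ lies in no $T_m$, and neither do its ancestors, so it has the same mass under $\lambda$ and $\lambda_0$. If $S\subset N$ is compact, the unions of the generation-$n$ cylinders that meet $S$ decrease to $S$, because their points are within $2\pi4^{-n}$ of $S$. So $\lambda(S)=\lambda_0(S)$, and by inner regularity $\lambda=\lambda_0$ on Borel subsets of $N$.

The $n$th \emph{digit} of $\theta$ is the number of the generation-$n$ cylinder containing $\theta$ among the children of its parent. Under $\lambda_0/2\pi$ the mass of a cylinder is the product of the weights of its digits, so the digits are independent and identically distributed with law $\frac14(1,1+\delta,1-\delta,1)$; under $|\cdot|/2\pi$ they are independent and uniform. Let $E$ be the Borel set of $\theta$ for which the digit $1$ has asymptotic frequency $(1+\delta)/4$. By the strong law of large numbers this frequency is $(1+\delta)/4$ for $\lambda_0$-a.e.\ $\theta$ and $1/4$ for $|\cdot|$-a.e.\ $\theta$. So $|E|=0$ and $\lambda(N\setminus E)=\lambda_0(N\setminus E)=0$,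 that is, $\lambda|_N$ is singular.

Thus $\nu=\sum_m\min(1,\lambda(T_m)/t_m)\,d\theta|_{T_m}$. It is positive on nondegenerate arcs by \eqref{eq:dense}, and $\nu(I)\le|I\cap T|$, so Proposition~\ref{prop:seam}(a) gives \eqref{eq:free}.
\end{proof}

\subsection{The $M$-condition with $M$ close to $1$}
Let $\omega=\frac{1+\delta}{1-\delta}$.

\begin{lemma}\label{lem:adjacent}
Two cylinders of the same generation $n\ge1$ that are adjacent on the circle have $\lambda$-mass ratio in $[\omega^{-1},\omega]$.
\end{lemma}

\begin{proof}
Let $Q$ be the smallest cylinder containing both. They lie in two different children of $Q$ that share an endpoint on the circle: children $0,1$ or $1,2$ or $2,3$, or $3,0$ when $Q=\mathbb S^1$. By \eqref{eq:weights} the mass ratio of these children is one of $1+\delta_Q$, $\frac{1+\delta_Q}{1-\delta_Q}$, $1-\delta_Q$, $1$ or its inverse, so it lies in $[\omega^{-1},\omega]$. Both cylinders have the shared endpoint in their closure, so one of them is reached from its child of $Q$ by descending through last children only, and the other through first children only. Each such step multiplies the mass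 by $\frac14$, whatever the values $\delta_{Q'}$ along the way.
\end{proof}

To compare arbitrary adjacent intervals we fill them with cylinders about $4^j$ times shorter. A large $j$ makes the counting error small, and then a small $\delta$ makes all cylinders involved nearly equal in mass.

\begin{lemma}\label{lem:M}
For every integer $j\ge1$ the lift $\tilde g$ satisfies the $M$-condition with
\[
M=\frac{4^j+2}{4^j-2}\ \omega^{\,2\cdot4^{j+1}+2}.
\]
\end{lemma}

\begin{proof}
Let $\tilde\lambda$ be the $2\pi$-periodic lift of $\lambda$ to $\mathbb R$ and let $I,J$ be adjacent closed intervals of length $\ell>0$, in either order. We must show $\tilde\lambda(I)\le M\tilde\lambda(J)$. Let $n\ge0$ be minimal with $2\pi4^{-n}\le4^{-j}\ell$, and put $k=\ell4^n/2\pi\ge4^j$, the length $\ell$ in units of a generation-$n$ cylinder. An interval $[a,a+k]$ meets $\lfloor a+k\rfloor-\lfloor a\rfloor+1\le k+2$ intervals $[i,i+1)$, $i\in\mathbb Z$, and contains $\lfloor a+k\rfloor-\lceil a\rceil\ge k-2$ of them. So $I$ meets at most $k+2$ lifted cylinders of generation $n$, and $J$ contains at least $k-2>0$. If $n=0$, all of them have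 mass $2\pi$. If $n\ge1$, then $k<4^{j+1}$ by minimality of $n$, the cylinders that meet $I\cup J$ are at most $2k+2\le2\cdot4^{j+1}+2$ consecutive ones, and by Lemma~\ref{lem:adjacent} their mass ratios are at most $\omega^{2\cdot4^{j+1}+2}$. In both cases $\tilde\lambda(I)\le\frac{k+2}{k-2}\,\omega^{2\cdot4^{j+1}+2}\tilde\lambda(J)$, and $\frac{k+2}{k-2}$ decreases in $k$.
\end{proof}

Fix $j$ with $\big(\frac{4^j+2}{4^j-2}\big)^2<K_0$ and then $\delta$ so small that $M^2\le K_0$. By Lemmas~\ref{lem:qs} and~\ref{lem:ext}, $g$ is a quasisymmetric welding homeomorphism with property (1) of Theorem~\ref{thm:main}. Property (2) follows from Lemma~\ref{lem:density} and Proposition~\ref{prop:seam}(b).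

\section{Paths around the arcs}\label{sec:path}

Let $c_m$ be the center of $T_m$ and
\[
A=\mathbb S^1\setminus\bigcup_m[c_m-R_m,c_m+R_m],\qquad|A|\ge2\pi-\sum_{m\ge1}2\cdot4^{-m}=2\pi-\tfrac23 .
\]
Points of $A$ are those that no detour can jump over, whatever radius $s_m\le R_m$ is chosen; this is why the endpoints are taken in $A$.

\begin{proposition}\label{prop:path}
Let $p\ne q$ in $A$ and let $\rho\colon X\to[0,\infty]$ be Borel with $\|\rho\|<\infty$. There is a rectifiable path $\alpha$ in $X$ from $\iota_1(p)$ to $\iota_1(q)$ with $\int_\alpha\rho\,ds\le\kappa\|\rho\|$.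
\end{proposition}

\begin{proof}
\emph{The half circles.} Let $\rho_1=\rho\circ\iota_1$ on $Z_1$. Since $\iota_1|_{Z_1}$ is an injective local isometry, $\|\rho_1\|\le\|\rho\|$. By Lemma~\ref{lem:half} and \eqref{eq:short} there are $s_m\in[t_m,R_m]$ such that $\Sigma_m=\Sigma_{s_m}(c_m)$ satisfies
\begin{equation}\label{eq:detour}
\int_{\Sigma_m}\rho_1\,d\mathcal H^1\le2^{-m}\kappa\|\rho\| .
\end{equation}
Let $J_m=(c_m-s_m,c_m+s_m)$ be the arc that $\Sigma_m$ spans. Then $\overline{T_m}\subset J_m$, since $s_m\ge t_m>t_m/2$.

Represent $p,q$ by real numbers with $p<q<p+2\pi$. The arc $\overline{J_m}\subset[c_m-R_m,c_m+R_m]$ contains neither $p$ nor $q$, so it is contained in $(p,q)$ or disjoint from $[p,q]$. Let $\mathcal M$ be the set of $m$ of the first kind, with $c_m$ represented in $(p,q)$, and put $O=\bigcup_{m\in\mathcal M}J_m$ and $F=[p,q]\setminus O$, a compact set containing $p$ and $q$. If $T_m$ meets $[p,q]$, so does $J_m$, and $m\in\mathcal M$. Hence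
\begin{equation}\label{eq:O}
T\cap[p,q]\subset O,\qquad|O|\le\sum_m2s_m\le\tfrac23<\pi .
\end{equation}

\emph{The envelope.} The half circles may cross and nest, so they cannot be concatenated. But each is a graph over the equator, and the outer envelope of the graphs is again a graph, which uses each point of each $\Sigma_m$ at most once (Figure~\ref{fig:envelope}). Let
\[
\xi(\theta,v)=(\cos v\cos\theta,\ \cos v\sin\theta,\ -\sin v),\qquad0\le v<\pi/2,
\]
be the point with longitude $\theta$ and southern latitude $v$. The inner product with $c\in\mathbb S^1$ gives $\cos\sigma(\xi(\theta,v),c)=\cos v\cos(\theta-c)$. So $\Sigma_m$ is the graph $v=h_m(\theta)$, $\theta\in J_m$, of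
\[
h_m(\theta)=\arccos\frac{\cos s_m}{\cos(\theta-c_m)} .
\]
On $J_m$ this function is $C^1$, positive, decreasing in $|\theta-c_m|$, equal to $s_m$ at $c_m$, and it tends to $0$ at the endpoints. Extend it by $0$ to $[p,q]$; then $h_m$ is continuous and $0\le h_m\le s_m\le4^{-m}$. Let $h=\sup_{m\in\mathcal M}h_m$, with $h=0$ if $\mathcal M$ is empty. Since $h_m\le4^{-m}$, the function $h$ is a uniform limit of finite maxima, hence continuous; $\{h>0\}=O$, and on $O$ the supremum is attained. Put
\[
\gamma(\theta)=\xi(\theta,h(\theta)),\qquad\alpha=\iota_1\circ\gamma,\qquad\theta\in[p,q].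
\]
The path $\gamma$ is injective, $\gamma(\theta)=\theta\in\mathbb S^1$ for $\theta\in F$, and $\gamma(O)\subset\bigcup_{m\in\mathcal M}\Sigma_m\subset Z_1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw[gray] (-0.8,0) -- (7.2,0) node[right,black] {$\mathbb S^1$};
\draw[gray] (0.8,0) arc (180:360:1.2);
\draw[gray] (2.8,0) arc (180:360:0.6);
\draw[gray] (2.2,0) arc (180:360:0.3);
\draw[very thick] (-0.4,0) -- (0.18,0) arc (180:360:0.12) -- (0.8,0) arc (180:334.8:1.2) arc (238.4:360:0.6) -- (4.8,0) arc (180:360:0.4) -- (5.95,0) arc (180:360:0.15) -- (6.8,0);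
\foreach \c/\t in {2/0.14,3.4/0.08,2.5/0.05,5.2/0.06,0.3/0.03,6.1/0.03}
  \draw[line width=3pt] (\c-\t,0) -- (\c+\t,0);
\fill (-0.4,0) circle (1.2pt) node[above] {$p$};
\fill (6.8,0) circle (1.2pt) node[above] {$q$};
\node[above] at (2,0.03) {$T_m$};
\node at (0.85,-0.95) {$\Sigma_m$};
\node at (5.9,-0.9) {$Z_1$};
\end{tikzpicture}
\caption{The path $\gamma$ (thick curve) from $p$ to $q$ in the closed southern hemisphere is the outer envelope of the half circles $\Sigma_m$ chosen around the short arcs $T_m$ (heavy bars on the equator). Only finitely many arcs are drawn; in the construction they are dense, and the part of $\gamma$ on the equator contains no interval.}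
\label{fig:envelope}
\end{figure}

\emph{The integral over the detours.} First, $\gamma$ is locally Lipschitz on $O$. Indeed, let $\varepsilon>0$. For $m\in\mathcal M$ with $s_m\ge\varepsilon$ the set $\{h_m\ge\varepsilon/2\}$ is a compact subinterval of $J_m$, on which $h_m$ is $C^1$, so $\max(h_m,\varepsilon/2)$ is Lipschitz on $[p,q]$. At a point where $h>\varepsilon$ the supremum is attained by some $m$ with $s_m>\varepsilon$. So on the open set $\{h>\varepsilon\}$ the function $h$ is the maximum of the finitely many Lipschitz functions $\max(h_m,\varepsilon/2)$ with $s_m\ge\varepsilon$, and these open sets exhaust $O$.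

Let $\Lambda(S)=\int_{S\cap O}|\gamma'|\,d\theta$ for Borel $S\subset[p,q]$; this measure has no atoms and $\Lambda(F)=0$. The area formula for the injective locally Lipschitz curve $\gamma|_O$ says $\int_Ou\circ\gamma\,d\Lambda=\int_{\gamma(O)}u\,d\mathcal H^1$ for Borel $u\ge0$. With $u=\rho_1$ and \eqref{eq:detour}, and with $u=1$,
\begin{equation}\label{eq:Lambda}
\int_O\rho_1\circ\gamma\,d\Lambda\le\sum_{m\in\mathcal M}\int_{\Sigma_m}\rho_1\,d\mathcal H^1\le\kappa\|\rho\|,\qquad\Lambda(O)\le\sum_m\pi s_m<\infty .
\end{equation}

\emph{No length on the seam.} We have no control of $\rho$ on the seam, where it may be infinite at no cost in $\|\rho\|$. So we must show that $\alpha$ has no length there, although the spherical path $\gamma$ covers the set $F$ of length at least $q-p-\frac23$. This is where the singularity of $g$ on $N$ is used. We claim that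
\begin{equation}\label{eq:claim}
d(\alpha(\theta),\alpha(\theta'))\le\Lambda([\theta,\theta'])\qquad\text{for }p\le\theta<\theta'\le q .
\end{equation}

Suppose first that $(\theta,\theta')\subset O$. For $\theta<u<u'<\theta'$ the path $\gamma|_{[u,u']}$ is Lipschitz, so $\sigma(\gamma(u),\gamma(u'))\le\Lambda([u,u'])$, and by continuity
\begin{equation}\label{eq:inO}
\sigma(\gamma(\theta),\gamma(\theta'))\le\Lambda([\theta,\theta']).
\end{equation}
Since $\iota_1$ is $1$-Lipschitz, \eqref{eq:claim} holds.

Suppose next that $\theta,\theta'\in F$. Then $O\cap(\theta,\theta')$ is a union of components $(a,b)$ of $O$, with $a,b\in F$. For each of them $b-a<\pi$ by \eqref{eq:O}, so $b-a=\sigma(a,b)=\sigma(\gamma(a),\gamma(b))\le\Lambda([a,b])=\Lambda((a,b))$ by \eqref{eq:inO}. With \eqref{eq:free} and \eqref{eq:O},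
\[
d(\alpha(\theta),\alpha(\theta'))\le|[\theta,\theta']\cap T|\le|(\theta,\theta')\cap O|=\sum(b-a)\le\Lambda([\theta,\theta']).
\]

In general, either $[\theta,\theta']\subset O$, which is the first case, or $F\cap[\theta,\theta']$ has a first point $a$ and a last point $b$; then $(\theta,a)$ and $(b,\theta')$ lie in $O$, and we add the estimates for $[\theta,a]$, $[a,b]$, $[b,\theta']$. This proves \eqref{eq:claim}.

By Lemma~\ref{lem:dom}, $\alpha$ is rectifiable and $\int_\alpha\rho\,ds\le\int_{[p,q]}\rho\circ\alpha\,d\Lambda=\int_O\rho_1\circ\gamma\,d\Lambda\le\kappa\|\rho\|$ by \eqref{eq:Lambda}.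
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Properties (1) and (2) were proved in Section~\ref{sec:construction}. Let $p\ne q$ in $A$ and let $\Gamma_{pq}$ be the family of paths in $X$ joining $\iota_1(p)$ and $\iota_1(q)$. If $\rho$ is admissible for $\Gamma_{pq}$ and $\|\rho\|<\infty$, Proposition~\ref{prop:path} gives $1\le\kappa\|\rho\|$. So $\operatorname{Mod}\Gamma_{pq}\ge\kappa^{-2}$, which is (3).

By (2) the points $\iota_1(p)$ and $\iota_1(q)$ are distinct. Under a homeomorphism between $\mathbb S^2$ and $X$, in either direction, $\Gamma_{pq}$ corresponds to the family of paths joining two distinct points of $\mathbb S^2$, which has modulus zero by Lemma~\ref{lem:point}. Since $\operatorname{Mod}\Gamma_{pq}>0$, one of the two inequalities of $K$-quasiconformality fails for every $K$.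
\end{proof}

\begin{remark}
The proof of Lemma~\ref{lem:point} works at any point $x_0$ of a metric space with $\mathcal H^2(B(x_0,r))\le Cr^2$ for small $r$: the annulus $2^{-i-1}\le r<2^{-i}$ contributes at most a constant times $i^{-2}$ to $\|\rho\|^2$. So this area bound fails at $\iota_1(p)$ for every $p\in A$. Because travel along the seam is nearly free, small balls about such points spread far along the seam.
\end{remark}

\section{The obstruction}\label{sec:complement}

We now prove Theorem~\ref{thm:complement}. Let $g$ be an orientation-preserving quasisymmetry and $(\mathcal C,\phi_1,\phi_2)$ any welding data.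

\subsection{Straightening the welding curve}
The curve $\mathcal C$ may be irregular, and we replace it by the equator. By Lemmas~\ref{lem:qs} and~\ref{lem:ext} there is a quasiconformal extension $G$ of $g$ to $\overline Z_2$; this is the use of quasisymmetry. Define $f=\phi_1$ on $\overline Z_1$ and $f=\phi_2\circ G$ on $\overline Z_2$. Since $\phi_1=\phi_2\circ g$ on $\mathbb S^1$, the map $f$ is a homeomorphism of $\mathbb S^2$, quasiconformal off $\mathbb S^1$ and hence quasiconformal by (Q3). Fix $K$ such that $G$ and $f$ are $K$-quasiconformal. By (Q1), $\mathcal C=f(\mathbb S^1)$ has area zero. Put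
\[
P=\Pi\circ f\colon\mathbb S^2\to X,\qquad P=\iota_1\ \text{ on }\overline Z_1,\qquad P=\iota_2\circ G\ \text{ on }\overline Z_2 .
\]
Until Section~\ref{sub:ac} we assume that $\Pi$, hence $P$, is a homeomorphism.

Conformality off $\mathcal C$ gives a sharp modulus inequality as soon as the image of a.e.\ path has no length on the exceptional curve. The qualitative map $P$ will serve to verify this condition.

\begin{lemma}\label{lem:transfer}
Let $\Phi\colon Y\to Y'$ be $\Pi$ or $\Pi^{-1}$, and let $Y_0\subset Y$, $Y_0'=\Phi(Y_0)$ be the complements of $\mathcal C$ and of the seam in the respective spaces. Suppose that for a.e.\ path $\gamma$ in $Y$ the path $\Phi\circ\gamma$ is locally rectifiable and $s_{\Phi\circ\gamma}$ vanishes on $\gamma^{-1}(Y\setminus Y_0)$. Then $\operatorname{Mod}\Gamma\le\operatorname{Mod}\Phi(\Gamma)$ for every path family $\Gamma$ in $Y$.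
\end{lemma}

\begin{proof}
In the locally isometric charts $\iota_j|_{Z_j}$ the map $\Phi|_{Y_0}$ is the conformal diffeomorphism $\phi_j^{-1}$ or $\phi_j$. Let $|D\Phi|$ be its conformal factor, a continuous function on $Y_0$ whose square is the Jacobian. Let $\rho$ be admissible for $\Phi(\Gamma)$ and put $\rho'=(\rho\circ\Phi)|D\Phi|$ on $Y_0$ and $\rho'=0$ elsewhere. For a.e.\ $\gamma\in\Gamma$ both $\gamma$ and $\Phi\circ\gamma$ are locally rectifiable, $s_{\Phi\circ\gamma}=(|D\Phi|\circ\gamma)\,s_\gamma$ on the open set $\gamma^{-1}(Y_0)$, and $s_{\Phi\circ\gamma}$ vanishes on its complement. So $\int_\gamma\rho'\,ds=\int_{\Phi\circ\gamma}\rho\,ds\ge1$. By change of variables $\|\rho'\|^2=\int_{Y_0'}\rho^2\,d\mathcal H^2\le\|\rho\|^2$, and (M1) finishes the proof.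
\end{proof}

\subsection{From the sphere to the glued space: proof of (i)}
A path $\beta$ in $\mathbb S^2$ may cross the equator infinitely often, and $G$ gives no estimate across the crossings. A single link in $\overline Z_1$ from the first to the last visit bypasses them all.

By (M1)--(M3), (Q1) and (Q4), a.e.\ path $\beta$ in $\mathbb S^2$ has these properties: it is locally rectifiable; $s_\beta(\beta^{-1}(\mathbb S^1))=0$; $\int_\beta|DG|\mathbf 1_{Z_2}\,ds<\infty$; and its compact subpaths in $Z_2$ are good for $G$. For such $\beta$ let $\mu=(1+|DG|\mathbf 1_{Z_2})\circ\beta\ s_\beta$. We claim that $d(P(\beta(s)),P(\beta(t)))\le\mu([s,t])$ for $s<t$. If $\beta([s,t])\subset Z_2$, the left side is at most $\sigma(G(\beta(s)),G(\beta(t)))$, and $\beta|_{[s,t]}$ is good for $G$. Otherwise let $s'\le t'$ be the first and last times in $[s,t]$ at which $\beta\in\overline Z_1$. Then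
\[
d(P(\beta(s')),P(\beta(t')))\le\sigma(\beta(s'),\beta(t'))\le\ell(\beta|_{[s',t']})\le\mu([s',t']).
\]
On $[s,s')$ and $(t',t]$ the path lies in $Z_2$, so the first case and the continuity of $P\circ\beta$ at $s'$ and $t'$ give the estimate on $[s,s']$ and $[t',t]$. Adding the three estimates proves the claim.

By Lemma~\ref{lem:dom}, $P\circ\beta$ is locally rectifiable and $s_{P\circ\beta}\le\mu$ vanishes on $\beta^{-1}(\mathbb S^1)$. Since $f$ maps families of modulus zero to families of modulus zero, for a.e.\ path $\gamma$ in $\mathbb S^2$ the path $\beta=f^{-1}\circ\gamma$ is of the above kind. As $\Pi\circ\gamma=P\circ\beta$ and $\gamma^{-1}(\mathcal C)=\beta^{-1}(\mathbb S^1)$, Lemma~\ref{lem:transfer} applies to $\Phi=\Pi$. This proves (i).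

\subsection{From the glued space to the sphere}
In the other direction there is no such shortcut, since $P^{-1}$ can expand distances on the seam without bound. The paths of Proposition~\ref{prop:path} show what can go wrong: they have no length on the seam, but their preimages under $P$ cover a subset of the equator of length at least $q-p-\frac23$. For a path $\alpha$ in $X$ let
\[
\Theta(\alpha)=\{\theta\in\mathbb S^1:\iota_1(\theta)\text{ lies on }\alpha\},
\]
and let $\Gamma_0$ be the family of compact rectifiable paths $\alpha$ with $|\Theta(\alpha)|>0$. This family is the whole obstruction.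

\begin{lemma}\label{lem:Gamma0}
If $\operatorname{Mod}\Gamma_0=0$, then $\Pi$ is $1$-quasiconformal.
\end{lemma}

\begin{proof}
Let $\Psi=P^{-1}$. Define $\zeta=1$ on $\iota_1(Z_1)$, $\zeta=|DG^{-1}|\circ\iota_2^{-1}$ on $\iota_2(Z_2)$, and $\zeta=0$ on the seam; then $\|\zeta\|<\infty$ by (Q1). The map $\iota_2|_{Z_2}$ preserves lengths and area, hence modulus. So by hypothesis, (M2), (M3) and (Q4), a.e.\ compact path $\alpha$ in $X$ has these properties: it is rectifiable; $|\Theta(\alpha)|=0$; $\int_\alpha\zeta\,ds<\infty$; and for each compact subpath $\alpha'$ in $\iota_2(Z_2)$ the path $\iota_2^{-1}\circ\alpha'$ is good for $G^{-1}$. Fix such an $\alpha$ and parameters $s<t$, and let $S=\Psi(\alpha([s,t]))$.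

Since $\Psi=\iota_1^{-1}$ on the seam, $S\cap\mathbb S^1\subset\Theta(\alpha)$ is $\mathcal H^1$-null. The set of parameters in $[s,t]$ at which $\alpha$ is off the seam is relatively open. On each of its countably many components $\alpha$ stays in one of the disjoint open sets $\iota_j(Z_j)$, where $\Psi$ is $\iota_1^{-1}$ or $G^{-1}\circ\iota_2^{-1}$, so the length of $\Psi\circ\alpha$ over the component is at most the integral of $\zeta\circ\alpha\,ds_\alpha$ over it. Hence $\mathcal H^1(S)\le\int_{\alpha|[s,t]}\zeta\,ds$. The set $S$ is connected, and the $1$-Lipschitz function $\sigma(\Psi(\alpha(s)),\cdot)$ maps it onto an interval containing $0$ and $\sigma(\Psi(\alpha(s)),\Psi(\alpha(t)))$. Therefore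
\[
\sigma(\Psi(\alpha(s)),\Psi(\alpha(t)))\le\mathcal H^1(S)\le\int_{\alpha|[s,t]}\zeta\,ds .
\]
By Lemma~\ref{lem:dom} and (M2), for a.e.\ path $\alpha$ in $X$
\begin{equation}\label{eq:Psi}
\Psi\circ\alpha\text{ is locally rectifiable and }s_{\Psi\circ\alpha}\le(\zeta\circ\alpha)\,s_\alpha .
\end{equation}
In particular $s_{\Psi\circ\alpha}$ vanishes on $\alpha^{-1}(\mathrm{seam})$.

To pass from $\Psi$ to $\Pi^{-1}=f\circ\Psi$ we need to know that $\Psi\circ\alpha$ is rarely exceptional for $f$. Let $\Gamma$ be a family in $\mathbb S^2$ and $\rho$ admissible for it. By \eqref{eq:Psi}, $1\le\int_{\Psi\circ\alpha}\rho\,ds\le\int_\alpha(\rho\circ\Psi)\zeta\,ds$ for a.e.\ $\alpha\in P(\Gamma)$, and by (Q1)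
\[
\|(\rho\circ\Psi)\zeta\|^2\le\int_{Z_1}\rho^2\,d\mathcal H^2+K\int_{Z_2}(\rho\circ G^{-1})^2J_{G^{-1}}\,d\mathcal H^2\le K\|\rho\|^2 .
\]
So $\operatorname{Mod}P(\Gamma)\le K\operatorname{Mod}\Gamma$. Apply this to the family of paths in $\mathbb S^2$ that have a compact subpath not good for $f$; it has modulus zero by (Q4) and (M2). Thus for a.e.\ $\alpha$ the path $\beta=\Psi\circ\alpha$ satisfies \eqref{eq:Psi} and all its compact subpaths are good for $f$. Then $\Pi^{-1}\circ\alpha=f\circ\beta$ is locally rectifiable, and $s_{f\circ\beta}\le(|Df|\circ\beta)\,s_\beta$ vanishes on $\alpha^{-1}(\mathrm{seam})$. Lemma~\ref{lem:transfer} with $\Phi=\Pi^{-1}$ gives $\operatorname{Mod}\Pi(\Gamma)\le\operatorname{Mod}\Gamma$ for all $\Gamma$ in $\mathbb S^2$, and (i) gives the reverse inequality.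
\end{proof}

\subsection{Proof of (ii)}
The implications (a)$\Rightarrow$(b) and (c)$\Rightarrow$(d) are immediate. For (b)$\Rightarrow$(c), a $K$-quasiconformal homeomorphism matches $\Gamma_x$ with the family of nonconstant paths through a point of $\mathbb S^2$, which has modulus zero by Lemma~\ref{lem:point}. It remains to prove (d)$\Rightarrow$(a), and by Lemma~\ref{lem:Gamma0} it suffices to show $\operatorname{Mod}\Gamma_0=0$.

The family $\Gamma_0$ is covered by the null families $\Gamma_{\iota_1(\theta)}$, but there are uncountably many of them and subadditivity does not apply. Instead we average. If $\rho_x$ is admissible for $\Gamma_x$ with small norm, then $\int\rho_{\iota_1(\theta)}\,d\theta$ has small norm and should have integral at least $|\Theta(\alpha)|$ along $\alpha$. To avoid choosing $\rho_x$ measurably in $x$, we show that one function serves a whole neighborhood of $x$; the integral then becomes a countable sum.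

Fix $n\in\mathbb N$ and $\varepsilon>0$. For $x\in X$ let $\Gamma_{x,n}$ be the family of rectifiable paths $[0,1]\to X$ through $x$ whose image has diameter at least $1/n$. Let $x$ be a seam point with $\operatorname{Mod}\Gamma_x=0$. There is $\rho_x$ admissible for $\Gamma_{x,n}\subset\Gamma_x$ with $\|\rho_x\|^2<\varepsilon$. By the Vitali--Carath\'eodory theorem, for a finite Borel measure on a compact metric space an integrable Borel function $u\ge0$ is majorized by a lower semicontinuous function with integral arbitrarily close to that of $u$. Applying this to $\rho_x^2$, taking the square root and adding a small constant (recall $\mathcal H^2(X)=4\pi$), we may assume that $\rho_x$ is lower semicontinuous and $\rho_x\ge c$ for some $c>0$.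

\begin{lemma}\label{lem:nbhd}
There is an open set $U_x\ni x$ such that $\int_\gamma\rho_x\,ds\ge\frac12$ for all $x'\in U_x$ and $\gamma\in\Gamma_{x',n}$.
\end{lemma}

\begin{proof}
If not, there are $x_i\to x$ and $\gamma_i\in\Gamma_{x_i,n}$ with $\int_{\gamma_i}\rho_x\,ds<\frac12$, hence $\ell(\gamma_i)\le1/(2c)$. Parametrized with constant speed on $[0,1]$, the $\gamma_i$ are $1/(2c)$-Lipschitz. Since $X$ is compact, the Arzel\`a--Ascoli theorem gives a subsequence converging uniformly to a Lipschitz path $\gamma$. Uniform convergence shows that $\gamma$ passes through $x$ and has diameter at least $1/n$, so $\gamma\in\Gamma_{x,n}$.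

Let $u$ be continuous with $0\le u\le\rho_x$, let $0=\tau_0<\dots<\tau_l=1$ and $I_j=[\tau_{j-1},\tau_j]$. The minima of $u\circ\gamma_i$ on $I_j$ converge to that of $u\circ\gamma$, and length is lower semicontinuous under uniform convergence. So
\[
\tfrac12\ge\liminf_i\int_{\gamma_i}u\,ds\ge\sum_j\liminf_i\Big(\min_{I_j}u\circ\gamma_i\Big)\ell(\gamma_i|_{I_j})\ge\sum_j\Big(\min_{I_j}u\circ\gamma\Big)\ell(\gamma|_{I_j}).
\]
As the mesh tends to $0$ the last sum tends to $\int_\gamma u\,ds$, by uniform continuity of $u\circ\gamma$. A nonnegative lower semicontinuous function on a metric space is an increasing limit of continuous nonnegative functions, so monotone convergence gives $\int_\gamma\rho_x\,ds\le\frac12$. This contradicts admissibility for $\Gamma_{x,n}$.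
\end{proof}

The set of seam points $x$ with $\operatorname{Mod}\Gamma_x=0$ is a separable metric space, so by the Lindel\"of property it is covered by countably many sets $U_i=U_{x_i}$. The Borel sets $B_i=\{\theta:\iota_1(\theta)\in U_i\setminus\bigcup_{j<i}U_j\}$ are disjoint, and by (d) they cover almost all of $\mathbb S^1$. Let $\rho=\sum_i|B_i|\rho_{x_i}$; by Minkowski's inequality $\|\rho\|\le2\pi\sqrt\varepsilon$. Let $\alpha$ be a compact rectifiable path of diameter at least $1/n$. If $\Theta(\alpha)$ meets $B_i$, then $\alpha$, reparametrized on $[0,1]$, belongs to $\Gamma_{x',n}$ for some $x'\in U_i$, and Lemma~\ref{lem:nbhd} gives $\int_\alpha\rho_{x_i}\,ds\ge\frac12$. Hence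
\[
\int_\alpha\rho\,ds\ge\tfrac12\sum_{i:\ \Theta(\alpha)\cap B_i\ne\emptyset}|B_i|\ge\tfrac12|\Theta(\alpha)| .
\]
For $k\in\mathbb N$ the function $2k\rho$ is therefore admissible for the family of such $\alpha$ with $|\Theta(\alpha)|\ge1/k$, whose modulus is thus at most $(2k)^24\pi^2\varepsilon$. As $\varepsilon$ is arbitrary, the modulus is zero. A path in $\Gamma_0$ is nonconstant, because $\iota_1$ is injective on $\mathbb S^1$, so $\Gamma_0$ is the union of these families over $n$ and $k$, and $\operatorname{Mod}\Gamma_0=0$ by (M1). This proves (ii).

\subsection{Proof of (iii)}\label{sub:ac}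
Assume first that $g^{-1}$ is absolutely continuous, that is, $|g(B)|=0$ implies $|B|=0$ for Borel $B$. In the notation of Section~\ref{sec:seam} the set $B=\{w=0\}\setminus S_0$ has $\lambda(B)=0$, so $|B|=0$. Hence $w>0$ almost everywhere, and $\nu$ and $|\cdot|$ have the same null sets. By Proposition~\ref{prop:seam}(b), $\Pi$ is a homeomorphism. We show $\operatorname{Mod}\Gamma_0=0$ by comparing $\nu$ with $\mathcal H^1$ on the seam.

Let $S\subset\mathbb S^1$ be nonempty with $\operatorname{diam}\iota_1(S)=r$, and fix $x\in S$. By Proposition~\ref{prop:seam}(a) every $y\in S$ is the endpoint of a closed arc of $\nu$-measure at most $r$ that issues from $x$, counterclockwise or clockwise. The arcs of each kind are nested, so their union is an arc of $\nu$-measure at most $r$. Thus $S$ lies in a Borel set of $\nu$-measure at most $2r$. Intersecting a cover with the seam does not increase diameters, so $\nu(S)\le2\mathcal H^1(\iota_1(S))$ for Borel $S\subset\mathbb S^1$.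

By (M3), a.e.\ compact rectifiable path $\alpha$ has $\int_\alpha\mathbf 1_{\mathrm{seam}}\,ds=0$. Then the arclength parametrization, which is $1$-Lipschitz, meets the seam only on a parameter set of measure zero, so $\mathcal H^1(\iota_1(\Theta(\alpha)))=0$. Hence $\nu(\Theta(\alpha))=0$ and $|\Theta(\alpha)|=0$. So $\operatorname{Mod}\Gamma_0=0$, and Lemma~\ref{lem:Gamma0} applies.

Now let $g$ be absolutely continuous. We interchange the hemispheres. The map $g^{-1}$ is a quasisymmetry with the function $t\mapsto1/\eta^{-1}(1/t)$: if $\sigma(g(x),g(y))\le t\,\sigma(g(x),g(z))$ with $y\ne x$, then $z\neq x$, and $u=\sigma(x,z)/\sigma(x,y)$ satisfies $\sigma(g(x),g(z))\le\eta(u)\,t\,\sigma(g(x),g(z))$, so $u\ge\eta^{-1}(1/t)$. Let $R$ be the reflection in the equatorial plane, an isometry of $\mathbb S^2$ that fixes $\mathbb S^1$ pointwise. The maps $\phi_1'=R\circ\phi_2\circ R$ and $\phi_2'=R\circ\phi_1\circ R$ are conformal on $Z_1$ and $Z_2$, with images $R(\Omega_2)$ and $R(\Omega_1)$, and $(\phi_2')^{-1}\circ\phi_1'=\phi_1^{-1}\circ\phi_2=g^{-1}$ on $\mathbb S^1$. So $(R(\mathcal C),\phi_1',\phi_2')$ are welding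 data for $g^{-1}$. Let $\iota_j'$ and $\Pi'$ be the maps into $X_{g^{-1}}$. The assignment $\iota_1'(z)\mapsto\iota_2(Rz)$, $\iota_2'(z)\mapsto\iota_1(Rz)$ respects the gluing, because $\iota_2(\theta)=\iota_1(g^{-1}(\theta))$, and it matches chains of equal cost; so it is an isometry $X_{g^{-1}}\to X_g$. It sends $\Pi'(z)=\iota_1'(R\phi_2^{-1}(Rz))$ to $\iota_2(\phi_2^{-1}(Rz))=\Pi(Rz)$ for $z\in R(\overline\Omega_2)$, and $\Pi'(z)=\iota_2'(R\phi_1^{-1}(Rz))$ to $\iota_1(\phi_1^{-1}(Rz))=\Pi(Rz)$ for $z\in R(\overline\Omega_1)$. The inverse of $g^{-1}$ is absolutely continuous, so $\Pi'$ is a $1$-quasiconformal homeomorphism by the first case, and $\Pi$ differs from $\Pi'$ by isometries. This completes the proof of Theorem~\ref{thm:complement}. \qed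

\begin{remark}
For the map $g$ of Theorem~\ref{thm:main}, condition (d) fails on all of $A$, since $\Gamma_{\iota_1(p)}\supset\Gamma_{pq}$ has modulus at least $\kappa^{-2}$. By (iii) neither $g$ nor $g^{-1}$ is absolutely continuous, and by (i) only the inequality $\operatorname{Mod}\Pi(\Gamma)\le K\operatorname{Mod}\Gamma$ fails.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BA}
Beurling and Ahlfors, Acta Math.\ \textbf{96} (1956).

\bibitem{Ikonen}
Toni Ikonen, \emph{Two-dimensional metric spheres from gluing hemispheres}, arXiv:2106.01295 (2021).

\end{thebibliography}
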